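# Commutator coverings and a group of infinite central index with $E_{\mathrm{com}}G\simeq S^1$

Conventions: $G$ is a discrete group, $[x,y]=x^{-1}y^{-1}xy$, $K=[G,G]$, $Z(G)$ is the center, and $C_G(F)$ is the centralizer of a subset $F\subseteq G$.

## 1. The relation $h^{-1}h'=[g,g']$ on $G\times K$

Take the set $G\times K$ and declare
$$(g,h)\sim(g',h')\quad\Longleftrightarrow\quad h^{-1}h'=[g,g']. \tag{1}$$
The relation is reflexive because $[g,g]=1$. It is symmetric because $[g',g]=[g,g']^{-1}$. It is usually not transitive. For example, let $G=S_3$ and let $a,b$ be two different transpositions. Then $(a,1)\sim(1,1)\sim(b,1)$, since commutators with $1$ are trivial, but $(a,1)\not\sim(b,1)$, since $[a,b]\ne1$.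

**Definition.** $\tilde E=\tilde E_G$ is the simplicial set whose $n$-simplices are the $(n+1)$-tuples of elements of $G\times K$ that are pairwise related by $\sim$. Faces omit entries and degeneracies repeat entries (repetition is allowed because $\sim$ is reflexive).

Two features of $\tilde E$ matter. First, a tuple is a simplex as soon as its entries are pairwise related, so to define a simplicial map into $\tilde E$ entry by entry one only has to check pairs. Second, $K$ acts by $k(g,h)=(g,kh)$. The action preserves $\sim$, because $(kh)^{-1}(kh')=h^{-1}h'$, and it is free on simplices.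

The purpose of $\tilde E$ is this. There is a space $E_{\mathrm{com}}G$ attached to $G$, defined in the next section. We shall prove that $|\tilde E|$ is connected and that $E_{\mathrm{com}}G=|\tilde E|/K$. Whenever we can show that $|\tilde E|$ is contractible, we know $E_{\mathrm{com}}G$ completely: it is a $K([G,G],1)$. Contracting $|\tilde E|$ turns out to be a matter of solving commutator equations in $G$, and for a suitable infinite-rank Heisenberg group these can be solved. That group settles the following question negatively.

## 2. $E_{\mathrm{com}}G$, finiteness, and the results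

Let $BG$ be the nerve of $G$. Its $n$-simplices are $n$-tuples of elements of $G$, the inner faces multiply neighbors, and the outer faces drop the first or last entry. The pairwise commuting $n$-tuples $\mathrm{Hom}(\mathbb Z^n,G)\subseteq G^n$ are closed under faces and degeneracies, so they form a simplicial subset. Its realization is the classifying space for commutativity $B_{\mathrm{com}}G$ (Adem–Cohen–Torres-Giese). The space $E_{\mathrm{com}}G$ is the pullback of the universal bundle $EG\to BG$ to $B_{\mathrm{com}}G$.

Model $EG$ by the simplicial set with $n$-simplices $G^{n+1}$, where faces omit entries and degeneracies repeat entries. The map to $BG$ is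
$$(g_0,\dots,g_n)\longmapsto(g_0^{-1}g_1,\dots,g_{n-1}^{-1}g_n).$$
Omitting $g_i$ multiplies two neighbors, $(g_{i-1}^{-1}g_i)(g_i^{-1}g_{i+1})=g_{i-1}^{-1}g_{i+1}$, as it should. Its realization is a covering with group $G$, acting by left multiplication on all entries. Restricting it to $B_{\mathrm{com}}G$, we see that $E_{\mathrm{com}}G$ is the realization of the simplicial subset (written with the same symbol)
$$E_{\mathrm{com}}G=\{(g_0,\dots,g_n): \text{the elements } g_{i-1}^{-1}g_i,\ 1\le i\le n,\text{ commute pairwise}\}\subseteq EG. \tag{2}$$
Every pair $(g_0,g_1)$ is a $1$-simplex, so $E_{\mathrm{com}}G$ is connected.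

We use these known facts.

1. Fact (i): $E_{\mathrm{com}}G$ is homotopy equivalent to the order complex of the poset of all cosets $gA$ with $g\in G$ and $A\le G$ abelian.
2. Fact (ii): if $G$ is abelian, then $E_{\mathrm{com}}G\simeq EG$ is contractible.
3. Fact (iii): if $[G:Z(G)]<\infty$, then $E_{\mathrm{com}}G$ has the homotopy type of a finite CW complex.

The problem, from Omar Antolín-Camarena, Luis Eduardo García-Hernández, Luis Jorge Sánchez Saldaña, "The classifying space for commutativity of geometric orientable 3-manifold groups", arXiv:2307.04997 (2023), asks for the converse of fact (iii): *if $E_{\mathrm{com}}G$ has the homotopy type of a finite CW complex, must $Z(G)$ have finite index in $G$?*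

The answer is no. We prove four theorems.

**Theorem A.** Suppose $G$ satisfies

**(S)** for every finite $F\subseteq G$ and all $c_1,\dots,c_n\in[G,G]$ there are pairwise commuting $e_1,\dots,e_n\in C_G(F)$ and $w\in C_G(F)$ with $[e_i,w]=c_i$ for all $i$.

Then $E_{\mathrm{com}}G\simeq K([G,G],1)$.

**Theorem B.** For every abelian group $A\ne0$ and every infinite set $I$ there is a group $G_I(A)$ of nilpotency class $2$ with $[G:Z(G)]=\infty$ and $E_{\mathrm{com}}G\simeq K(A,1)$. For $A=\mathbb Z^k$, $k\ge1$, we have $E_{\mathrm{com}}G\simeq(S^1)^k$, a finite complex, while $Z(G)=A$ and $|G/Z(G)|=|I|$.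

**Theorem C.** Let all conjugacy classes of $G$ be finite. The following are equivalent: (a) $[G:Z(G)]<\infty$; (b) $E_{\mathrm{com}}G$ is homotopy equivalent to a finite CW complex; (c) $E_{\mathrm{com}}G$ is homotopy equivalent to a finite-dimensional CW complex and $\pi_1(E_{\mathrm{com}}G)$ is finitely generated.

**Theorem D.** Suppose (1) $C_G(x^n)=C_G(x)$ for all $x\in G$, $n\ge1$; (2) the torsion-free ranks of the abelian subgroups of $G$ are at most $d<\infty$; (3) $G$ is of type $FP_d$ over $\mathbb Q$. If $H_q(E_{\mathrm{com}}G;\mathbb Q)$ is finite-dimensional for all $q\le d$ (for instance if $E_{\mathrm{com}}G$ is finite), then $G$ is abelian.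

Theorems A and B answer the question. Theorems C and D say that within certain classes of groups the converse of fact (iii) does hold. The terms in Theorem D are recalled in Section 8. Whether a finitely generated counterexample exists is not decided here.

## 3. Abelian groups and $S_3$ by hand

If $G$ is abelian, then $K=1$, every pair of vertices of $\tilde E$ is related, and $\tilde E=E_{\mathrm{com}}G=EG$. This is contractible by coning every simplex to the vertex $1$: $(g_0,\dots,g_n)\mapsto(1,g_0,\dots,g_n)$.

Let $G=S_3$. The abelian subgroups are the trivial one, $A_3$, and three subgroups of order $2$; any two different nontrivial ones meet trivially. The coset poset of fact (i) has $6$ minimal elements (the group elements), $2$ cosets of $A_3$, and $3\cdot3=9$ cosets of the subgroups of order $2$. Its chains have length at most one, so the order complex is a graph. It has $17$ vertices. Each group element lies in $4$ nontrivial cosets, so there are $24$ edges. The graph is connected because $E_{\mathrm{com}}G$ is. Its Euler characteristic is $-7$, so $E_{\mathrm{com}}S_3$ is equivalent to a wedge of $8$ circles. It is a finite complex, as fact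 (iii) predicts.

## 4. $|\tilde E|$ as a regular covering of $E_{\mathrm{com}}G$

The first lemma translates the condition "the successive quotients commute" into an additivity property of commutators.

**Lemma 1.** (a) For $a,b,c\in G$: $[a,b][b,c]=[a,c]$ if and only if $a^{-1}b$ and $b^{-1}c$ commute.

(b) $(g_0,\dots,g_n)\in E_{\mathrm{com}}G$ if and only if $[g_i,g_j][g_j,g_k]=[g_i,g_k]$ for all $i,j,k$.

*Proof.* (a) Write $b=ax$ and $c=axy$, so that $x=a^{-1}b$ and $y=b^{-1}c$. Then
$$[a,b]=a^{-1}x^{-1}a^{-1}\cdot a\cdot ax=a^{-1}x^{-1}ax,$$
and in the same way
$$[b,c]=b^{-1}y^{-1}by=x^{-1}a^{-1}y^{-1}axy,\qquad [a,c]=a^{-1}(xy)^{-1}a(xy)=a^{-1}y^{-1}x^{-1}axy.$$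
Hence $[a,b][b,c]=a^{-1}x^{-1}ax\cdot x^{-1}a^{-1}y^{-1}axy=a^{-1}x^{-1}y^{-1}axy$. This equals $[a,c]$ if and only if $x^{-1}y^{-1}=y^{-1}x^{-1}$, that is, if and only if $x$ and $y$ commute.

(b) If the $g_{i-1}^{-1}g_i$ commute pairwise, they generate an abelian group. It contains every $g_i^{-1}g_j$, since for $i<j$ this is a product of successive quotients and for $i>j$ it is the inverse of one. So $g_i^{-1}g_j$ and $g_j^{-1}g_k$ always commute, and (a) gives all the identities.

Conversely, assume the identities. By (a) applied to $(g_{i-1},g_i,g_k)$, the element $g_{i-1}^{-1}g_i$ commutes with $g_i^{-1}g_k$ for every $k\ge i$. Let $i<j$. Then $g_{i-1}^{-1}g_i$ commutes with both $g_i^{-1}g_{j-1}$ and $g_i^{-1}g_j$, hence with $(g_i^{-1}g_{j-1})^{-1}(g_i^{-1}g_j)=g_{j-1}^{-1}g_j$. $\square$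

In other words, $(g,g')\mapsto[g,g']$ is a $K$-valued $1$-cocycle on $E_{\mathrm{com}}G$, and $E_{\mathrm{com}}G$ is the largest set of tuples on which it is one. A cocycle with values in $K$ defines a covering with group $K$, and $\tilde E$ is that covering.

**Lemma 2.** The map $(g_i,h_i)_i\mapsto(g_i)_i$ induces a regular covering $|\tilde E|\to|E_{\mathrm{com}}G|$ with group $K$. The space $|\tilde E|$ is connected, so $\pi_1(E_{\mathrm{com}}G)$ surjects onto $[G,G]$.

*Proof.*

**Step 1: the map lands in $E_{\mathrm{com}}G$.** For a simplex $(g_i,h_i)_i$ of $\tilde E$ we have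
$$[g_i,g_j][g_j,g_k]=h_i^{-1}h_j\,h_j^{-1}h_k=h_i^{-1}h_k=[g_i,g_k],$$
so Lemma 1(b) applies.

**Step 2: simplices lift, uniquely once $h_0$ is chosen.** Let $(g_0,\dots,g_n)\in E_{\mathrm{com}}G$ and $h_0\in K$. The relation between entries $0$ and $j$ forces $h_j=h_0[g_0,g_j]$. This choice is a lift, since
$$h_i^{-1}h_j=[g_0,g_i]^{-1}[g_0,g_j]=[g_i,g_0][g_0,g_j]=[g_i,g_j]$$
by Lemma 1(b). So in every degree the fiber over a simplex is a single free $K$-orbit, and $E_{\mathrm{com}}G=\tilde E/K$ with $K$ acting freely on simplices. The realization of such a quotient map is a regular covering with group $K$.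

**Step 3: connectedness.** For all $g,h$ we have $(1,h)\sim(g,h)$, because $[1,g]=1$. So every vertex lies in the component of a vertex $(1,h)$. Moreover
$$(1,h)\sim(g,h)\sim(g',h[g,g'])\sim(1,h[g,g']).$$
Thus $(1,h)$ and $(1,h[g,g'])$ lie in the same component for all $g,g'$. Since $K$ is generated by commutators, and inverses of commutators are commutators, all $(1,h)$ lie in one component. A connected regular covering with group $K$ gives a surjection of the fundamental group of the base onto $K$. $\square$

In the example of $S_3$, the free group of rank $8$ surjects onto $[S_3,S_3]=A_3$.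

## 5. Coning off finite pieces of $\tilde E$: Theorem A

How might one contract something here? The abelian case suggests coning to a vertex. In $E_{\mathrm{com}}G$ itself this cannot succeed: by Lemma 1, $(w,g_0,g_1)$ is a simplex if and only if $[g_0,g_1]=[g_0,w][w,g_1]$. If $w$ commutes with $g_0$ and $g_1$, this says $[g_0,g_1]=1$. And by Lemma 2, $E_{\mathrm{com}}G$ is not even simply connected when $K\ne1$.

So pass to $\tilde E$, and try to cone a finite set of vertices $(g_i,h_i)$ to one vertex $v=(w,1)$. By (1), this requires
$$[g_i,w]=h_i^{-1}\quad\text{for all }i.$$
Here the attempt stops: $g_i$ is given, and if for instance $g_i=1$ and $h_i\neq1$, there is no such $w$, in any group. The vertices $(1,h)$ with $h\ne1$ can never be joined to $(w,1)$ directly.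

The remedy is to move the vertices first. Replace $g_i$ by $g_ie_i$, where $e_i$ commutes with everything in sight, so that no commutator among the given vertices changes. Then use $e_i$ alone to solve the equation: $[e_i,w]=h_i^{-1}$. What this needs is exactly condition (S).

Condition (S) is restrictive. For abelian $G$ it holds with all $e_i=w=1$. If $G$ is nonabelian and $[G:Z(G)]<\infty$, it fails: let $F$ be a finite transversal of $Z(G)$; then $C_G(F)=Z(G)$, so $[e_i,w]=1$ always. If $G$ is nonabelian and finitely generated, it fails too: let $F$ be a finite generating set, and again $C_G(F)=Z(G)$.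

*Proof of Theorem A.* Let $W=\{u_1,\dots,u_n\}$ be a finite set of vertices of $\tilde E$, with $u_i=(g_i,h_i)$ distinct. Let $\tilde E_W\subseteq\tilde E$ be the simplicial subset of simplices with all vertices in $W$.

**Step 1: choose the perturbation.** Apply (S) with $F=\{g_1,\dots,g_n\}$ and $c_i=h_i^{-1}$. We get pairwise commuting $e_i\in C_G(F)$ and $w\in C_G(F)$ with $[e_i,w]=h_i^{-1}$. Put
$$f(u_i)=(g_ie_i,h_i),\qquad v=(w,1).$$

**Step 2: check the pairs.** Suppose $u_i\sim u_j$ (possibly $i=j$), so $h_i^{-1}h_j=[g_i,g_j]$. The $e$'s commute with each other and with all the $g$'s, so they cancel from the commutators: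
$$[g_ie_i,g_je_j]=[g_i,g_j]=[g_i,g_je_j].$$
Hence $f(u_i)\sim f(u_j)$ and $u_i\sim f(u_j)$. Next, for every $i$, since $w$ and $e_i$ commute with $g_i$,
$$[g_ie_i,w]=e_i^{-1}g_i^{-1}w^{-1}g_ie_iw=e_i^{-1}w^{-1}e_iw=[e_i,w]=h_i^{-1}=h_i^{-1}\cdot1,$$
so $f(u_i)\sim v$.

**Step 3: the inclusion $|\tilde E_W|\to|\tilde E|$ is null-homotopic.** An $m$-simplex of $\tilde E_W\times\Delta^1$ is a pair consisting of $(u_{i_0},\dots,u_{i_m})$ and a sequence $\varepsilon_0\le\dots\le\varepsilon_m$ in $\{0,1\}$. Define two maps $\tilde E_W\times\Delta^1\to\tilde E$ by giving the $k$-th entry of the image: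

- first map: $u_{i_k}$ if $\varepsilon_k=0$, and $f(u_{i_k})$ if $\varepsilon_k=1$;
- second map: $f(u_{i_k})$ if $\varepsilon_k=0$, and $v$ if $\varepsilon_k=1$.

The entries $u_{i_k},u_{i_l}$ of a simplex are related, so by Step 2 (and $v\sim v$) the entries of the images are pairwise related. Hence the images are simplices of $\tilde E$. Both maps are defined entry by entry, so they commute with faces and degeneracies. The first is a homotopy from the inclusion to $f$, the second a homotopy from $f$ to the constant map at $v$.

**Step 4: $|\tilde E|$ is contractible.** A compact subset of $|\tilde E|$ lies in a finite subcomplex, hence in some $|\tilde E_W|$ with $W$ finite. So every map $S^m\to|\tilde E|$ is freely null-homotopic, which means that it is trivial in $\pi_m$. As $|\tilde E|$ is a connected CW complex (Lemma 2), Whitehead's theorem shows that it is contractible.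

**Step 5: conclusion.** By Lemma 2, $E_{\mathrm{com}}G=|\tilde E|/K$ is the base of a covering with contractible total space and group $K$, so it is a $K([G,G],1)$. $\square$

## 6. Heisenberg groups of infinite rank: Theorem B

We now need groups with a prescribed commutator subgroup in which any finite set leaves infinitely much room in its centralizer.

**Definition.** Let $A\ne0$ be abelian (written additively), $I$ an infinite set, and $V=\bigoplus_{i\in I}(\mathbb Z\oplus A)$ with elements $v=(m_i,a_i)_i$. Put $\sigma(v,v')=\sum_i m_ia_i'\in A$, a finite sum, biadditive in $(v,v')$. The group $G=G_I(A)$ is the set $A\times V$ with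
$$(s,v)(t,v')=(s+t+\sigma(v,v'),\,v+v').$$

Biadditivity gives associativity: both bracketings of three factors have first coordinate $s+t+r+\sigma(v,v')+\sigma(v,v'')+\sigma(v',v'')$. The identity is $(0,0)$, and the inverse of $(s,v)$ is $(-s+\sigma(v,v),-v)$. The subgroup $A\times0$, which we also call $A$, is central.

**Step 1: commutators.** For $x=(s,v)$ and $y=(t,v')$ the products $xy$ and $yx$ have the same $V$-component, and $xy=(\sigma(v,v')-\sigma(v',v),0)\cdot yx$. The factor on the left is central, so
$$[x,y]=(yx)^{-1}xy=\Big(\sum_i(m_ia_i'-m_i'a_i),\,0\Big). \tag{3}$$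
In particular, elements whose $V$-components have disjoint supports commute. Let $x_i=(0,v)$ with $v$ equal to $(1,0)$ at $i$ and zero elsewhere, and, for $c\in A$, let $y_i(c)=(0,v)$ with $v$ equal to $(0,c)$ at $i$ and zero elsewhere. By (3), $[x_i,y_i(c)]=c$, and the $x_i$ commute with each other. Hence $[G,G]=A$, and $G$ has nilpotency class $2$, because $A\neq 0$ is central.

**Step 2: the center has infinite index.** Fix $0\ne c\in A$. For $i\ne j$, (3) gives $[x_ix_j^{-1},y_i(c)]=c\ne0$, so $x_ix_j^{-1}\notin Z(G)$. So the $x_i$ lie in distinct cosets of $Z(G)$, and $[G:Z(G)]\ge|I|$.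

**Step 3: the center when $A=\mathbb Z^k$, $k\ge1$.** If $(s,v)$ is central, then testing against elements supported at $i$ gives $m_ib-na_i=0$ for all $i\in I$, $n\in\mathbb Z$, $b\in A$. Taking $n=1$, $b=0$ gives $a_i=0$. Taking $n=0$, $b\ne0$ gives $m_i=0$, as $A$ is torsion-free. So $v=0$. Thus $Z(G)=A$ and $G/Z(G)\cong V$. Since $V$ consists of finitely supported families in a countable nontrivial group, indexed by the infinite set $I$, we get $|V|=|I|$.

**Step 4: condition (S).** Let $F\subseteq G$ be finite and $c_1,\dots,c_n\in[G,G]=A$. The supports of the $V$-components of the elements of $F$ are finite, so we can choose distinct $i_1,\dots,i_n\in I$ outside all of them. Put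
$$e_k=x_{i_k},\qquad w=\prod_{k=1}^n y_{i_k}(c_k).$$
The $e_k$ commute pairwise. All $e_k$ and $w$ commute with $F$, by disjointness of supports. By (3), the only contribution to $[e_k,w]$ comes from the index $i_k$, so $[e_k,w]=c_k$.

By Theorem A, $E_{\mathrm{com}}G\simeq K(A,1)$. For $A=\mathbb Z^k$ this is the torus $(S^1)^k$. This proves Theorem B. $\square$

For $A=\mathbb Z$ and $I=\mathbb N$ we get the infinite-rank integral Heisenberg group, with
$$E_{\mathrm{com}}G\simeq S^1,\qquad Z(G)=[G,G]\cong\mathbb Z,\qquad G/Z(G)\cong\bigoplus_{\mathbb N}\mathbb Z^2 .$$
So $E_{\mathrm{com}}G$ has the homotopy type of a finite complex, yet $[G:Z(G)]=\infty$: the answer to the question is **no**.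

## 7. Groups with finite conjugacy classes: Theorem C

An *FC-group* is a group all of whose conjugacy classes are finite; equivalently, $C_G(x)$ has finite index for every $x$. Then $C_G(F)$ has finite index for every finite $F$. An example is $G_{\mathbb N}(\mathbb Z/p)$: by (3) the class of $x$ lies in $xA$, so it has at most $p$ elements. Its center has infinite index, and $E_{\mathrm{com}}G\simeq K(\mathbb Z/p,1)$ has nonzero $\mathbb F_p$-cohomology in every degree, so it is not finite-dimensional up to homotopy. The proof of Theorem C finds a subgroup of this Heisenberg type in every FC-group with finite commutator subgroup and center of infinite index, and shows that it obstructs finite dimensionality.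

**Proposition 3.** Suppose $G$ contains elements $x_k,y_k$ ($k\ge1$) such that $[x_k,y_k]=z$ is independent of $k$ and has prime order $p$, and such that $x_k,y_k$ commute with $x_l,y_l$ for $k\ne l$. Then $E_{\mathrm{com}}G$ is not homotopy equivalent to a finite-dimensional CW complex.

*Proof.*

**Step 1: the subgroup $H=\langle x_k,y_k:k\ge1\rangle$ satisfies (S).** Given a generator $x_l$ or $y_l$, choose $k\ne l$; then $z=[x_k,y_k]$ commutes with it. So $z$ is central in $H$. All commutators of generators lie in $\langle z\rangle$, so $H/\langle z\rangle$ is abelian and $[H,H]=\langle z\rangle$.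

A finite $F\subseteq H$ lies in $\langle x_k,y_k:k\le N\rangle$ for some $N$. For $c_i=z^{a_i}$, $1\le i\le n$, take $e_i=x_{N+i}$ and $w=\prod_i y_{N+i}^{a_i}$. These commute with $F$, and the $e_i$ commute pairwise. The factors of $w$ other than $y_{N+i}^{a_i}$ commute with $x_{N+i}$ and with $y_{N+i}$, so $[e_i,w]=[x_{N+i},y_{N+i}^{a_i}]=z^{a_i}$; the last equality holds because $z$ is central in $H$.

**Step 2: compare $H$ with $G$.** By the proof of Theorem A, $|\tilde E_H|$ is contractible, with a free action of $[H,H]=\langle z\rangle\cong\mathbb Z/p$. The inclusion $H\times[H,H]\subseteq G\times K$ respects $\sim$ and gives a $\langle z\rangle$-equivariant map $\tilde E_H\to\tilde E_G$. Let $Y=|\tilde E_G|/\langle z\rangle$, and consider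
$$|\tilde E_H|/\langle z\rangle\longrightarrow Y\longrightarrow B\mathbb Z/p,$$
where the second map classifies the covering $|\tilde E_G|\to Y$. By equivariance this covering pulls back to $|\tilde E_H|\to|\tilde E_H|/\langle z\rangle$. So the composite is covered by an equivariant map $|\tilde E_H|\to E\mathbb Z/p$ between contractible spaces with free actions. Hence the composite induces isomorphisms on all homotopy groups, so it is a homotopy equivalence. On cohomology, the isomorphism induced by the composite factors through $H^n(Y;\mathbb F_p)$. Since $H^n(B\mathbb Z/p;\mathbb F_p)\cong\mathbb F_p$ for every $n\ge0$, we get $H^n(Y;\mathbb F_p)\ne0$ for all $n\ge0$.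

**Step 3: contradiction with finite dimension.** Since $\langle z\rangle\le K$, the space $Y$ is a covering of $|E_{\mathrm{com}}G|=|\tilde E_G|/K$. Suppose there were a homotopy equivalence $M\to E_{\mathrm{com}}G$ with $M$ a finite-dimensional CW complex. Pulling $Y$ back along it gives a covering of $M$, which is a CW complex of dimension $\dim M$ and is homotopy equivalent to $Y$. Then $H^n(Y;\mathbb F_p)=0$ for $n>\dim M$, a contradiction. $\square$

*Proof of Theorem C.* (a)$\Rightarrow$(b) is fact (iii). (b)$\Rightarrow$(c) holds because the fundamental group of a connected finite complex is finitely generated. Assume (c); we prove (a).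

**Step 1: $K$ is finite.** By Lemma 2, $K$ is a quotient of $\pi_1(E_{\mathrm{com}}G)$, so it is finitely generated. Each of its finitely many generators is a product of finitely many commutators, so $K\le[G_0,G_0]$ for some finitely generated $G_0\le G$. The center of $G_0$ is the intersection of the centralizers in $G_0$ of finitely many generators, and each of these has finite index. So $[G_0:Z(G_0)]<\infty$, and by Schur's theorem $[G_0,G_0]$ is finite. Hence $K$ is finite.

From now on suppose, for a contradiction, that $[G:Z(G)]=\infty$.

**Step 2: find a smallest commutator subgroup of a centralizer, and show it is central.** For finite $F$, the group $[C_G(F),C_G(F)]$ is a subgroup of the finite group $K$. Choose a finite $F_0$ for which $D=[C_G(F_0),C_G(F_0)]$ has minimal order. If $F\supseteq F_0$ is finite, then $[C_G(F),C_G(F)]\le D$, and minimality gives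
$$[C_G(F),C_G(F)]=D. \tag{4}$$
In particular $D\le C_G(F)$. Taking $F=F_0\cup\{g\}$ for an arbitrary $g\in G$, we see that $D\le Z(G)$.

**Step 3: $D\ne1$.** Suppose $D=1$. Then $C=C_G(F_0)$ is abelian of finite index. Let $T$ be a finite transversal, so $G=CT$. The group $C_G(F_0\cup T)$ lies in $C$, so it commutes with $C$, and it commutes with $T$. So it is central. It has finite index, which contradicts $[G:Z(G)]=\infty$.

**Step 4: build the sequence of Proposition 3.** Suppose $x_j,y_j$ are chosen for $j<k$. By (4), $C_G(F_0\cup\{x_j,y_j:j<k\})$ has commutator subgroup $D\ne1$, so it contains non-commuting elements $x_k,y_k$. Then $[x_k,y_k]\in D\setminus\{1\}$, and pairs with different indices commute. As $D$ is finite, we may pass to a subsequence for which $[x_k,y_k]=d$ is constant. Let $p$ be a prime dividing the order of $d$ and put $m=\operatorname{ord}(d)/p$. Since $d$ is central, $[x_k^m,y_k]=d^m$, an element of order $p$. The pairs $(x_k^m,y_k)$ satisfy the hypotheses of Proposition 3. So $E_{\mathrm{com}}G$ is not homotopy equivalent to a finite-dimensional complex, which contradicts (c). $\square$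

## 8. Counting maximal abelian subgroups: Theorem D

There is a natural way to try to prove that finiteness of $E_{\mathrm{com}}G$ forces a large center. The space $B_{\mathrm{com}}G$ is the union of the subcomplexes $BA$ over maximal abelian subgroups $A$. If the homology of $B_{\mathrm{com}}G$ is finite, one hopes that there are only finitely many such $A$; then a covering theorem for groups takes over. Theorem D gives hypotheses that make this work.

All homology in this section has rational coefficients. We fix the vocabulary.

- The *torsion-free rank* of an abelian group $A$ is $\operatorname{rk}A=\dim_{\mathbb Q}A\otimes\mathbb Q$.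
- $G$ is *of type $FP_d$ over $\mathbb Q$* if the trivial module $\mathbb Q$ has a projective resolution $P_*$ over $\mathbb QG$ with $P_0,\dots,P_d$ finitely generated. For $G=\mathbb Z=\langle t\rangle$ the resolution $0\to\mathbb QG\xrightarrow{t-1}\mathbb QG\to\mathbb Q\to0$ shows type $FP_d$ for all $d$. If $G$ is of type $FP_d$, then $H_p(G;M)$ is finite-dimensional for $p\le d$ and every finite-dimensional $\mathbb QG$-module $M$: it is a subquotient of $P_p\otimes_{\mathbb QG}M$, and $P_p$ is a summand of some $(\mathbb QG)^n$, with $(\mathbb QG)^n\otimes_{\mathbb QG}M=M^n$.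
- Hypothesis (1) fails, for example, in $\langle a,b\mid bab^{-1}=a^{-1}\rangle$, the fundamental group of the Klein bottle: $b^2$ is central and $b$ is not.
- A subgroup $B\le G$ is *isolated* if $x^n\in B$ with $n\ge1$ implies $x\in B$. In $\mathbb Z^2$, the subgroup $\mathbb Z\times0$ is isolated and $2\mathbb Z\times0$ is not.

Intersections of isolated subgroups are isolated. If $B\lneq B'$ are isolated, $B'$ is abelian and $\operatorname{rk}B'<\infty$, then $B'/B\ne0$ is torsion-free, so it has positive rank. Since $\otimes\,\mathbb Q$ is exact,
$$\operatorname{rk}B<\operatorname{rk}B'. \tag{5}$$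

For abelian $A$ we have $H_q(A)\cong\Lambda^q(A\otimes\mathbb Q)$: for finitely generated $A$ this is the homology of a torus, since finite groups have no rational homology in positive degrees, and both sides commute with directed unions. So $H_q(A)=0$ for $q>\operatorname{rk}A$, and $H_q(A)\cong\mathbb Q$ for $q=\operatorname{rk}A$.

For subgroups $B,B'\le G$ we regard $BB$ and $BB'$ as subcomplexes of $BG$ (the first letter is the classifying space functor). Then $BB\cap BB'=B(B\cap B')$, since $B^n\cap (B')^n=(B\cap B')^n$.

**Lemma 4.** Let $\mathcal F$ be a family of isolated abelian subgroups of $G$ of rank $\le s$, closed under pairwise intersection. Then $H_q\big(\bigcup_{B\in\mathcal F}BB\big)=0$ for $q>s$.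

*Proof.* We use induction on $s\ge-1$. For $s=-1$ the family is empty and so is the union. Let $s\ge0$.

**Step 1: separate the top rank.** Let $U_t$ be the union of the $BB$ with $B\in\mathcal F$ and $\operatorname{rk}B\le t$. The members of rank $\le s-1$ form an intersection-closed family, so by induction $H_q(U_{s-1})=0$ for $q>s-1$.

**Step 2: decompose the relative homology.** Let $B\ne B'$ be members of $\mathcal F$ of rank $s$. Then $B\cap B'\in\mathcal F$ is a proper subgroup of at least one of them, so by (5) it has rank $<s$. Hence $BB\cap BB'\subseteq U_{s-1}$. Every simplex of $U_s$ outside $U_{s-1}$ therefore lies in $BB$ for exactly one $B$ of rank $s$, and the relative chain complex splits: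
$$H_q(U_s,U_{s-1})=\bigoplus_{\operatorname{rk}B=s}H_q(BB,BB\cap U_{s-1}).$$

**Step 3: each summand vanishes for $q>s$.** Fix $B$ of rank $s$. The complex $BB\cap U_{s-1}$ is the union of the $B(B\cap B')$ over $B'\in\mathcal F$ with $\operatorname{rk}B'\le s-1$. These $B\cap B'$ are isolated of rank $\le s-1$. They form an intersection-closed family, since $(B\cap B')\cap(B\cap B'')=B\cap(B'\cap B'')$ and $B'\cap B''\in\mathcal F$ has rank $\le s-1$. By induction, $H_{q-1}(BB\cap U_{s-1})=0$ for $q-1>s-1$. Also $H_q(BB)=0$ for $q>s$. The exact sequence
$$H_q(BB)\to H_q(BB,BB\cap U_{s-1})\to H_{q-1}(BB\cap U_{s-1})$$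
shows that the middle term vanishes for $q>s$.

**Step 4: conclude.** From $H_q(U_{s-1})\to H_q(U_s)\to H_q(U_s,U_{s-1})$, whose outer terms vanish for $q>s$, we get $H_q(U_s)=0$ for $q>s$. $\square$

The last ingredient is B. H. Neumann's theorem (*Groups covered by permutable subsets*, 1954). We include a proof of the form we use.

**Lemma 5.** If $G$ is a union of finitely many left cosets of subgroups, then those cosets whose subgroup has finite index already cover $G$.

*Proof.* First we show that at least one of the subgroups has finite index, by induction on the number $m$ of distinct subgroups $H_1,\dots,H_m$ that occur. If all cosets of $H_m$ occur (in particular if $m=1$), then $H_m$ has finite index. Otherwise some coset $xH_m$ does not occur. It is disjoint from the other cosets of $H_m$, so it lies in a finite union of cosets of $H_1,\dots,H_{m-1}$. Left translation shows the same for every coset of $H_m$. So $G$ is a finite union of cosets of $H_1,\dots,H_{m-1}$, and the induction hypothesis applies.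

Now let $N$ be the intersection of the occurring subgroups of finite index, so $[G:N]<\infty$. Each occurring coset of a finite-index subgroup is a union of cosets of $N$. If these did not cover $G$, some coset $xN$ would be disjoint from all of them, so it would lie in a finite union of cosets of infinite-index subgroups. Translating by finitely many elements, we would cover $G$ by finitely many cosets of infinite-index subgroups, contradicting the first part. $\square$

*Proof of Theorem D.*

**Step 1: maximal abelian subgroups are isolated.** This is where hypothesis (1) enters. Let $A$ be maximal abelian and $x^n\in A$ with $n\ge1$. Then $A\le C_G(x^n)=C_G(x)$, so $\langle A,x\rangle$ is abelian, and $x\in A$ by maximality.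

**Step 2: each maximal abelian subgroup leaves a trace in its top degree.** A commuting tuple generates an abelian subgroup, which lies in a maximal one by Zorn's lemma. So $B_{\mathrm{com}}G=\bigcup BA$ over all maximal abelian $A$. Fix one such $A$, let $r=\operatorname{rk}A\le d$ (hypothesis (2)), and let $Y_A=\bigcup BB$ over the maximal abelian $B\ne A$. Then
$$B_{\mathrm{com}}G=BA\cup Y_A,\qquad BA\cap Y_A=\bigcup_{B\ne A}B(A\cap B).$$
Consider the family of all $A\cap B_1\cap\dots\cap B_k$ with $k\ge1$ and $B_i\ne A$ maximal abelian. It is closed under intersection, and the union of its classifying spaces is again $BA\cap Y_A$. Its members are isolated by Step 1. They are proper subgroups of $A$, since $A\le B_1$ would force $A=B_1$. So by (5) their ranks are at most $r-1$. (If $r=0$, this says that the family is empty.) Lemma 4 with $s=r-1$ gives $H_r(BA\cap Y_A)=0$. By the exact sequence of the pair and excision,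
$$H_r(BA)\hookrightarrow H_r(BA,BA\cap Y_A)\cong H_r(B_{\mathrm{com}}G,Y_A). \tag{6}$$

**Step 3: these traces are linearly independent.** Let $A_1,\dots,A_m$ be distinct maximal abelian subgroups of rank $r$, and let $\alpha_i$ be the image in $H_r(B_{\mathrm{com}}G)$ of a generator of $H_r(BA_i)\cong\mathbb Q$. Suppose $\sum_ic_i\alpha_i=0$ and map this relation to $H_r(B_{\mathrm{com}}G,Y_{A_j})$. For $i\ne j$ we have $BA_i\subseteq Y_{A_j}$, so $\alpha_i\mapsto0$. By (6), $\alpha_j\not\mapsto0$. Hence $c_j=0$ for each $j$. Therefore
$$\#\{\text{maximal abelian subgroups of rank }r\}\le\dim H_r(B_{\mathrm{com}}G;\mathbb Q). \tag{7}$$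

**Step 4: the right-hand side of (7) is finite for $r\le d$.** The map $E_{\mathrm{com}}G\to B_{\mathrm{com}}G$ is a regular covering with group $G$, so there is the Cartan–Leray spectral sequence
$$H_p(G;H_q(E_{\mathrm{com}}G;\mathbb Q))\Rightarrow H_{p+q}(B_{\mathrm{com}}G;\mathbb Q).$$
If $p+q=r\le d$, then $p,q\le d$. So $H_q(E_{\mathrm{com}}G;\mathbb Q)$ is finite-dimensional by assumption, and the term $H_p(G;H_q(E_{\mathrm{com}}G;\mathbb Q))$ is finite-dimensional by hypothesis (3). Hence $H_r(B_{\mathrm{com}}G;\mathbb Q)$ is finite-dimensional for all $r\le d$.

**Step 5: from finitely many subgroups to a central subgroup of finite index.** All ranks lie in $\{0,\dots,d\}$, so by (7) and Step 4 there are only finitely many maximal abelian subgroups. They cover $G$, since each element lies in one. By Lemma 5, those of finite index already cover $G$. Their intersection has finite index, and each of its elements commutes with every element of each of these abelian subgroups, that is, with all of $G$. So $[G:Z(G)]<\infty$.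

**Step 6: $G$ is abelian.** Let $x\in G$. Since $G/Z(G)$ is finite, $x^n$ is central for some $n\ge1$, and hypothesis (1) gives $C_G(x)=C_G(x^n)=G$. $\square$

**Corollary.** If $G$ is a finitely generated torsion-free nilpotent group or a finitely generated right-angled Artin group, then $E_{\mathrm{com}}G$ has the homotopy type of a finite CW complex if and only if $G$ is abelian, if and only if $[G:Z(G)]<\infty$.

*Proof.* We check the hypotheses of Theorem D.

**Hypothesis (1).** Such $G$ have unique roots: $x^n=y^n$ with $n\ge1$ implies $x=y$. For torsion-free nilpotent groups this is due to Mal'cev. Right-angled Artin groups are bi-orderable by Duchamp–Thibon, meaning that they carry a total order invariant under left and right multiplication. In such a group $x<y$ implies $x^n<y^n$ by induction: $x\,x^{n-1}<x\,y^{n-1}<y\,y^{n-1}$ for $n\ge2$. So roots are unique. Now if $x^n$ commutes with $y$, then $(y^{-1}xy)^n=y^{-1}x^ny=x^n$, so $y^{-1}xy=x$. Thus $C_G(x^n)\le C_G(x)$, and the other inclusion is clear.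

**Hypotheses (2) and (3).** Both classes have finite classifying spaces: nilmanifolds and Salvetti complexes, respectively. Let $X$ be one for $G$ and $d=\dim X$. The cellular chains of the universal cover of $X$ form a resolution of $\mathbb Q$ by finitely generated free $\mathbb QG$-modules, which gives (3). An abelian subgroup of rank at least $k$ contains a copy of $\mathbb Z^k$. The corresponding covering of $X$ is a $d$-dimensional $K(\mathbb Z^k,1)$, and $H_k(\mathbb Z^k;\mathbb Q)\ne0$ forces $k\le d$. This gives (2).

So if $E_{\mathrm{com}}G$ is finite up to homotopy, then $G$ is abelian by Theorem D. If $G$ is abelian, then trivially $[G:Z(G)]<\infty$. And this implies finiteness of $E_{\mathrm{com}}G$ by fact (iii). $\square$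

In particular the finite-rank integral Heisenberg groups, which are nonabelian, torsion-free nilpotent and finitely generated, are not counterexamples.

## 9. How the infinite-rank Heisenberg group escapes the count

Let $G=G_{\mathbb N}(\mathbb Z)$, with $E_{\mathrm{com}}G\simeq S^1$. We can see exactly which parts of the proof of Theorem D are lost.

Hypothesis (1) holds: by (3), $[x^n,y]=n[x,y]$ in $A=\mathbb Z$, and this vanishes only if $[x,y]$ does. So all maximal abelian subgroups are isolated, as in Step 1.

Hypothesis (2) fails for every $d$, because the $x_i$ generate a free abelian group of infinite rank. In fact no maximal abelian subgroup $M$ has finite rank. Suppose $M$ had. It contains $Z(G)=A$, and $M/A\le V$ is a free abelian group of finite rank, so finitely generated. Hence the $V$-components of the elements of $M$ are all supported in one finite set $J$. For $i\notin J$ the element $x_i$ commutes with $M$ and is not in $M$, which contradicts maximality. So no $M$ has a top degree in which its homology could be detected, and Steps 2 and 3 count nothing.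

Hypothesis (3) fails for every $d\ge1$: $H_1(G;\mathbb Q)=(G/[G,G])\otimes\mathbb Q\cong V\otimes\mathbb Q$ is infinite-dimensional, whereas type $FP_1$ would make it finite-dimensional. So the estimate of Step 4 is lost as well.

Thus hypotheses (2) and (3) of Theorem D cannot both be dropped.
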